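# Complemented lattices of finitely generated submodules and von Neumann regular rings

## 1. The ten subgroups of $(\mathbb Z/2)^2\oplus\mathbb Z/3$

Let $M=V\oplus W$ with $V=(\mathbb Z/2)^2$ and $W=\mathbb Z/3$, an abelian group of order $12$. We list its subgroups. If $A$ is a subgroup and $x=(v,w)\in A$, then $3x=(v,0)\in A$ and $4x=(0,w)\in A$. So $A=(A\cap V)\oplus(A\cap W)$. The group $V$ has five subgroups, namely $0$, three lines and $V$, and $W$ has two. This gives ten subgroups. Each has a complement: in $V$, two distinct lines are complementary, and in $W$ there is only $0$ and $W$.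

Now look at endomorphisms, written on the left. There are no nonzero homomorphisms between $V$ and $W$, so
$$S=\mathrm{End}(M)=M_2(\mathbb F_2)\times\mathbb F_3 .$$
For $f=(a,c)\in S$ the right ideal $fS$ is $aM_2(\mathbb F_2)\times c\,\mathbb F_3$. The columns of $aX$ are the vectors $a(x_1),a(x_2)$, where $x_1,x_2$ are the columns of $X$, and these can be chosen freely. Hence $aM_2(\mathbb F_2)$ consists of all matrices whose columns lie in $a(V)$. So $fS$ depends only on the subgroup $f(M)$, a larger image gives a larger right ideal, and every subgroup is an image. For instance, the line spanned by $\binom11$ is the image of the idempotent $\begin{pmatrix}1&0\\1&0\end{pmatrix}$. Therefore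
$$fS\longmapsto f(M)$$
is an isomorphism from the ordered set of principal right ideals of $S$ onto the lattice of the ten subgroups of $M$.

Compare this with $\mathbb Z/4$. Its subgroups form the chain $0<2\mathbb Z/4<\mathbb Z/4$, and the middle one has no complement. We shall see in Section 2 that complements are automatic for principal right ideals of the well-behaved rings considered here (with a unit), so this chain cannot be obtained from such a ring. Is the lack of complements the only obstacle? That is the question of this lecture.

## 2. Regular rings, coordinatizable lattices, and the statement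

**Definition (regular ring).** A ring $R$, with or without unit, is *(von Neumann) regular* if every $x\in R$ has some $y\in R$ with $xyx=x$.

Fields are regular, and so is $M_2(\mathbb F_2)\times\mathbb F_3$. The ring $\mathbb Z$ is not: $2y\cdot 2=2$ has no integer solution. In a regular ring $x=x(yx)\in xR$, so the principal right ideal generated by $x$ is $xR$. Moreover $e=xy$ is idempotent and $eR=xR$, because $x=ex$.

**Definition (coordinatizable lattice).** For a regular ring $R$ let $\boldsymbol L(R)$ be the lattice of all principal right ideals of $R$, ordered by inclusion. A lattice $L$ is *coordinatizable* if $L\cong\boldsymbol L(R)$ for some regular ring $R$.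

**Definition (complemented lattice).** A lattice with least element $0$ and largest element $1$ is *complemented* if every $a$ has some $b$ with $a\wedge b=0$ and $a\vee b=1$.

We recall three textbook facts about a *unital* regular ring $R$.

* Every principal right ideal is $eR$ with $e$ idempotent, as just shown.
* $eR\cap(1-e)R=0$ and $eR+(1-e)R=R$. So $\boldsymbol L(R)$ is complemented.
* Finitely generated right ideals are principal. By induction it suffices to treat $eR+yR$ with $e$ idempotent. Put $z=(1-e)y$, so that $eR+yR=eR+zR$. Choose $z'$ with $zz'z=z$ and let $g=zz'$. Then $g$ is idempotent, $gR=zR$ and $eg=0$. Let $h=g(1-e)$. From $eg=0$ we get $h^2=g(1-e)g(1-e)=g(1-e)=h$ and $hg=g-geg=g$, so $hR=gR$. Also $eh=0=he$, hence $(e+h)e=e$ and $(e+h)h=h$. So $eR+yR=eR+hR=(e+h)R$.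

The five-element lattice of subspaces of $\mathbb F_2^2$ is coordinatizable, by $M_2(\mathbb F_2)$. The three-element chain is not. Section 9 shows that a ring coordinatizing a bounded lattice is unital, and then the second fact would give a complement of the middle element.

**Definition ($\mathrm{Sub}_c M$).** For a right module $M$ over a ring $\Lambda$, $\mathrm{Sub}_c M$ is the join-semilattice of all finitely generated submodules of $M$, ordered by inclusion. The join of $A$ and $B$ is $A+B$, and the least element is $0$.

In general $\mathrm{Sub}_cM$ need not have meets or a top. For an infinite-dimensional vector space it is a lattice without a largest element. For $M=\mathbb Z$ over $\mathbb Z$ it is a bounded lattice, but two nonzero subgroups always meet in a nonzero one, so it is not complemented.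

The question, from Friedrich Wehrung, "Von Neumann coordinatization is not first-order", arXiv:math/0409250 (2004), reads: if $\mathrm{Sub}_cM$ is a complemented lattice, is it coordinatizable? The answer is yes, for every right module.

**Theorem A.** Let $M$ be a right module over an arbitrary ring $\Lambda$ and let $S=\mathrm{End}_\Lambda(M)$. If $\mathrm{Sub}_cM$ is a complemented lattice, then there is a unital regular subring $R\subseteq S$ such that $fR\mapsto f(M)$ is an isomorphism $\boldsymbol L(R)\cong\mathrm{Sub}_cM$.

Endomorphisms are written on the left, and "f.g." abbreviates "finitely generated". We use freely that homomorphic images, finite sums and direct summands of f.g. modules are f.g. We also use that $P$ is f.g. whenever it has a submodule $N$ with $N$ and $P/N$ f.g. Finally we use the modular law: if $A\subseteq B$, then $B\cap(A+C)=A+(B\cap C)$.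

**Until the end of Section 8**, $L=\mathrm{Sub}_cM$ is assumed to be a complemented lattice, and $S=\mathrm{End}_\Lambda(M)$.

## 3. Images of endomorphisms and principal right ideals

The hypothesis speaks about an abstract lattice. We first translate it into statements about submodules.

**Lemma 1.** (i) $M$ is f.g., so $f(M)\in L$ for all $f\in S$. (ii) If $A,B\in L$, then $A\cap B\in L$. (iii) Every $A\in L$ is a direct summand of $M$ with a complement in $L$. More generally, if $A\subseteq B$ are in $L$, then $B=A\oplus A'$ for some $A'\in L$.

*Proof.* (i) The largest element of $L$ contains every submodule generated by one element, so it is $M$.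

(ii) Let $C$ be the meet of $A$ and $B$ in $L$. Then $C\subseteq A\cap B$. If $x\in A\cap B$, the submodule generated by $x$ is f.g. and lies below $A$ and $B$ in $L$, hence below $C$. So $C=A\cap B$.

(iii) A lattice complement $D$ of $A$ satisfies $A+D=M$, and $A\cap D=0$ by (ii). So $M=A\oplus D$. If $A\subseteq B$, the modular law gives $B=B\cap(A+D)=A\oplus(B\cap D)$, and $B\cap D\in L$ by (ii). $\blacksquare$

Next we repeat the computation of Section 1 in general, to see what must be asked of $R$.

**Lemma 2.** Let $R\subseteq S$ be a regular subring containing all idempotents of $S$ (in particular $1$). Then $fR\mapsto f(M)$ is an isomorphism $\boldsymbol L(R)\cong L$.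

*Proof.* Let $f,g\in R$. If $fR\subseteq gR$, then $f=gh$ with $h\in R$, so $f(M)\subseteq g(M)$. Conversely, let $f(M)\subseteq g(M)$. Choose $g'\in R$ with $gg'g=g$ and put $e=gg'$. Then $e$ is idempotent, $eR=gR$, and $e(M)=g(M)$, since $e(M)\subseteq g(M)$ and $g=eg$. As $e$ is the identity on $e(M)\supseteq f(M)$, we get $f=ef\in eR=gR$. So the map is well defined and is an order embedding into $L$. It is onto: for $A\in L$ write $M=A\oplus A'$. The projection $e$ onto $A$ along $A'$ is an idempotent of $S$, so $e\in R$, and $e(M)=A$. $\blacksquare$

So the task is to find a regular subring of $S$ that contains all idempotents. The next lemma says what regularity of an element means in $S$.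

**Lemma 3.** For $f\in S$ there is $g\in S$ with $fgf=f$ if and only if $\ker f$ is f.g.

*Proof.* If $fgf=f$, then $\ker f=(1-gf)M$: indeed $f(1-gf)=0$, and $fx=0$ implies $x=(1-gf)x$. So $\ker f$ is an image of $M$ and is f.g. Conversely, if $\ker f\in L$, write $M=\ker f\oplus D=f(M)\oplus E$ using Lemma 1. The restriction $f|_D:D\to f(M)$ is bijective. Let $g$ be $(f|_D)^{-1}$ on $f(M)$ and $0$ on $E$. Then $fgf=f$. $\blacksquare$

## 4. The full endomorphism ring, the ring generated by idempotents, and an ideal between them

The first candidate is $R=S$, which worked in Section 1. It certainly contains all idempotents. By Lemma 3 it is regular if and only if every $f\in S$ has f.g. kernel. The image of $f$ causes no trouble, since it is f.g. because $M$ is. But the hypothesis says nothing direct about kernels, and this is exactly where the approach stops. The obstacle is real: Section 11 constructs a cyclic module $M$ for which $\mathrm{Sub}_cM$ is a complemented lattice and some endomorphism has a kernel that is not f.g.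

The other extreme is the smallest candidate, the subring generated by all idempotents of $S$. It can fail to be regular for a simple reason. For $M=\mathbb Q$ over $\Lambda=\mathbb Q$ we have $L=\{0,M\}$ and $S=\mathbb Q$. The idempotents are $0$ and $1$, and the ring they generate is $\mathbb Z$. It lacks inverses of primes.

So $R$ must lie between these two. The following lemma lets us assemble it from two pieces.

**Lemma 4.** Let $I$ be a two-sided ideal of $S$ such that every $w\in I$ has some $z\in I$ with $wzw=w$. Let $C$ be a regular subring of $S/I$. Then the preimage $R$ of $C$ in $S$ is regular.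

*Proof.* Let $x\in R$. Since $R/I=C$ is regular, there is $y\in R$ with $w=x-xyx\in I$. Choose $z\in I\subseteq R$ with $wzw=w$. As $w=x(1-yx)=(1-xy)x$,
$$x=xyx+wzw=x\bigl[\,y+(1-yx)z(1-xy)\,\bigr]x. \qquad\blacksquare$$

Which ideal should we take? The elements of $I$ should have f.g. kernels, and modulo $I$ the idempotents should generate a ring we understand. For $s\in S$ and $e=e^2\in S$,
$$es-se=es(1-e)-(1-e)se. \tag{1}$$
Both terms on the right have the form $e's(1-e')$ with $e'$ idempotent (for the second, $e'=1-e$).

**Definition (the ideal $I$).** $I$ is the two-sided ideal of $S$ generated by all $es(1-e)$ with $s\in S$ and $e=e^2\in S$. Put $\bar S=S/I$ and write $\bar s$ for the image of $s$.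

By (1), *the image in $\bar S$ of every idempotent of $S$ is central*. Moreover, the generator $es(1-e)$ is, up to extension by zero, a homomorphism $(1-e)M\to eM$ between submodules that meet in $0$. Section 5 shows that such homomorphisms have f.g. kernels.

In Section 1, $e=(E_{11},0)$ and $s=(E_{12},0)$ give $es(1-e)=(E_{12},0)$. The second component of any $es(1-e)$ is $0$, because $\mathbb F_3$ is commutative. So $I=M_2(\mathbb F_2)\times 0$ and $\bar S=\mathbb F_3$. For $M=\mathbb Q$ we have $I=0$.

## 5. Graphs and doubled modules

The first lemma gives the basic kernel statement: intersect the graph of a homomorphism with its domain.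

**Lemma 5.** If $A,B\in L$, $A\cap B=0$ and $f:A\to B$ is a homomorphism, then $\ker f$ is f.g.

*Proof.* The submodule $\Gamma=\{a+f(a):a\in A\}$ is an image of $A$, so $\Gamma\in L$. If $a+f(a)\in A$, then $f(a)\in A\cap B=0$. Hence $\Gamma\cap A=\ker f$, which is in $L$ by Lemma 1(ii). $\blacksquare$

Every generator $h=es(1-e)$ of $I$ therefore has f.g. kernel. A general element of $I$, however, is a sum $\sum a_ih_ib_i$ with arbitrary $a_i,b_i\in S$, and two things remain to be controlled. Nothing is known about the kernels of the $a_i$ and $b_i$, and a kernel of a sum is not determined by the kernels of its terms. The next lemma deals with finite direct sums of domains.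

**Lemma 6.** Let $Y\in L$, and let $P_1,\dots,P_n$ be f.g. modules such that, for each $i$, every homomorphism $P_i\to Y$ has f.g. kernel. Then every homomorphism $P_1\oplus\dots\oplus P_n\to Y$ has f.g. kernel.

*Proof.* By induction it suffices to take $n=2$ and $h=(h_1,h_2)$. Since $h_1(P_1)\in L$, Lemma 1 gives $Y=h_1(P_1)\oplus Y'$. Let $\pi:Y\to Y'$ be the projection. Then $\pi h_2$ is a homomorphism $P_2\to Y'\subseteq Y$, so $Q=\ker(\pi h_2)$ is f.g. Consider the projection $\ker h\to P_2$. Its image is
$$\{p_2:h_2(p_2)\in h_1(P_1)\}=Q,$$
and its kernel is $\{(p_1,0):h_1(p_1)=0\}\cong\ker h_1$. Both are f.g., hence so is $\ker h$. $\blacksquare$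

The factors $a_i$ and $b_i$ are handled by a property of the images of the $h_i$: they occur twice in $M$.

**Definition (doubled).** A f.g. module $X$ is *doubled* if $X\oplus X$ embeds into $M$.

A f.g. module that embeds into a doubled module is doubled. In the example of Section 1, $\mathbb Z/2$ is doubled, while $\mathbb Z/3$ and $V$ are not: if $X\oplus X$ embeds into $M$, then $|X|^2$ divides $12$, so $|X|\le2$.

**Lemma 7.** Let $X$ be doubled. Then all homomorphisms $X\to M$ and all homomorphisms $M\to X$ have f.g. kernels.

*Proof.* There are $X',X''\in L$ with $X'\cong X\cong X''$ and $X'\cap X''=0$. By Lemma 1, $M=X'\oplus X''\oplus Z$ with $Z\in L$. Fix an isomorphism $\sigma:X'\to X''$. It suffices to prove the claim for $X'$ in place of $X$.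

**Step 1: homomorphisms out of $X'$.** The purpose of the second copy is to turn an endomorphism of $X'$ into a map between submodules with zero intersection. Let $f:X'\to M$ have components $f',f'',f_Z$ in $X',X'',Z$. Lemma 5 applies to $f'':X'\to X''$ and to $f_Z:X'\to Z$. It also applies to $\sigma f':X'\to X''$, and $\ker f'=\ker(\sigma f')$. So all three kernels are in $L$, and so is $\ker f=\ker f'\cap\ker f''\cap\ker f_Z$.

**Step 2: homomorphisms into $X'$.** We decompose the domain, $M=X'\oplus(X''\oplus Z)$, and apply Lemma 6 with $Y=X'$. Homomorphisms $X'\to X'$ have f.g. kernel by Step 1, and homomorphisms $X''\oplus Z\to X'$ by Lemma 5. $\blacksquare$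

## 6. Elements of $I$ have finitely generated kernels

**Lemma 8.** Every $f\in I$ has f.g. kernel, and there is $g\in I$ with $fgf=f$.

*Proof.* Write $f=\sum_{i=1}^na_ih_ib_i$ with $a_i,b_i\in S$ and $h_i=e_is_i(1-e_i)$, where $e_i$ is idempotent. Put $X_i=h_i(M)\subseteq e_iM$.

**Step 1: $X_i$ is doubled.** We find a second copy of $X_i$ inside $(1-e_i)M$. The map $h_i$ vanishes on $e_iM$, so $X_i=h_i((1-e_i)M)$. Since $(1-e_i)M$ and $e_iM$ are in $L$ and meet in $0$, Lemma 5 says that the restriction of $h_i$ to $(1-e_i)M$ has f.g. kernel. Let $Y_i\in L$ be a complement of this kernel in $(1-e_i)M$. Then $h_i$ induces an isomorphism $Y_i\cong X_i$, and $Y_i\cap X_i\subseteq(1-e_i)M\cap e_iM=0$. So $X_i\oplus X_i\cong Y_i\oplus X_i\subseteq M$.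

**Step 2: cutting $M$ into a part killed by $f$ and doubled parts.** The aim is a decomposition of $M$ to which Lemmas 6 and 7 apply. Let $\beta_i=h_ib_i:M\to X_i$. By Lemma 7, $\ker\beta_i\in L$, so $K=\bigcap_i\ker\beta_i\in L$ (with $K=M$ if $n=0$). Write $M=K\oplus C$ with $C\in L$, and put
$$C_j=C\cap\ker\beta_1\cap\dots\cap\ker\beta_j\in L\qquad(0\le j\le n).$$
Then $C_0=C$ and $C_n=C\cap K=0$. Write $C_{j-1}=C_j\oplus D_j$ with $D_j\in L$, so that $C=D_1\oplus\dots\oplus D_n$. Since $D_j\subseteq C_{j-1}$, we have $D_j\cap\ker\beta_j\subseteq D_j\cap C_j=0$. Thus $\beta_j$ embeds $D_j$ into $X_j$, and $D_j$ is doubled.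

**Step 3: $\ker f$ is f.g.** We now read off the kernel. By Lemma 7 every homomorphism $D_j\to M$ has f.g. kernel. By Lemma 6 with $Y=M$, the restriction $f|_C:C\to M$ has f.g. kernel. Since $f=\sum a_i\beta_i$, we have $K\subseteq\ker f$, and the modular law gives $\ker f=K\oplus(C\cap\ker f)=K\oplus\ker(f|_C)$. This is f.g.

**Step 4: a quasi-inverse inside $I$.** Lemma 3 gives $g_0\in S$ with $fg_0f=f$, but perhaps not in $I$. Put $g=g_0fg_0$. Then $g\in I$ because $f\in I$, and $fgf=fg_0fg_0f=fg_0f=f$. $\blacksquare$

The factors $a_i$ did no harm in Step 3, because Lemma 7 covers all homomorphisms $D_j\to M$ at once. In the same way the factors $b_i$ did no harm in Step 2.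

## 7. Multiplication by a prime

Modulo $I$ the idempotents commute, but the example $M=\mathbb Q$ shows that inverses of primes must be added. In general a prime $p$ acts on $M$ neither invertibly nor as zero. The following lemma splits $M$ into a part where $p$ is invertible and a part where it is zero.

**Lemma 9.** For each prime $p$ there is a central element $q_p$ of $S$ with $pq_pp=p$ and $q_ppq_p=q_p$. It is zero on $\ker p$, and on $pM$ it is the inverse of the bijection $p:pM\to pM$. Moreover $M=pM\oplus\ker p$.

*Proof.* **Step 1: splitting off $pM$.** We show that $p$ is surjective on $B=pM$ and zero on a complement. Since $B$ is an image of $M$, it is in $L$, so $M=B\oplus A$ for some $A\in L$. Then $pA\subseteq A\cap pM=0$, so $B=pM=pB+pA=pB$.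

**Step 2: $p$ is injective on $B$.** Here complements inside $B$ are used. Let $x\in B$ with $px=0$, let $X$ be the submodule generated by $x$, and write $B=X\oplus X'$ by Lemma 1. Since $pX=0$, we get $B=pB=pX+pX'=pX'\subseteq X'$. So $X=0$ and $x=0$. Hence $p|_B:B\to B$ is bijective. If $p(a+b)=0$ with $a\in A$, $b\in B$, then $pb=0$ and $b=0$. So $A=\ker p$.

**Step 3: the element $q_p$ and its two identities.** Let $q_p$ be $(p|_B)^{-1}$ on $B$ and $0$ on $A$. On $B$ the maps $p$ and $q_p$ are inverse to each other, and on $A$ both are $0$. So $pq_pp=p$ and $q_ppq_p=q_p$.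

**Step 4: centrality.** We check $q_pf=fq_p$ for $f\in S$ on $A$ and on $B$. Since $A=\ker p$, $f(A)\subseteq A$, so $q_pf$ and $fq_p$ both vanish on $A$. For $b\in B$ write $b=pb'$ with $b'\in B$. Then $f(b')\in f(pM)=pf(M)\subseteq B$, so
$$q_pf(b)=q_ppf(b')=f(b')=fq_p(b).\qquad\blacksquare$$

Put $g_p=pq_p$. This is a central idempotent of $S$, the projection onto $pM$ along $\ker p$, and $q_pg_p=q_ppq_p=q_p$.

Here is an example where both parts are nonzero for every $p$. Let $\Lambda$ be the set of all $(a_\ell)\in\prod_\ell\mathbb F_\ell$ ($\ell$ prime) for which there is $r\in\mathbb Q$ with $a_\ell=r\bmod\ell$ for almost all $\ell$. It is a commutative unital ring. It is regular: replace each nonzero $a_\ell$ by $a_\ell^{-1}$ and keep the zeros. The result is again in $\Lambda$, with $1/r$ if $r\ne0$, and with finite support if $r=0$. For $M=\Lambda_\Lambda$ we have $\mathrm{Sub}_cM=\boldsymbol L(\Lambda)$, which is complemented, and $S\cong\Lambda$. Here $\ker p$ consists of the sequences supported at $\ell=p$, and $q_p$ is the sequence with entry $0$ at $p$ and $p^{-1}$ at every $\ell\ne p$.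

## 8. A commutative regular subring of $\bar S$ and the ring $R$

**Definition (the ring $C$).** $C\subseteq\bar S$ is the subring generated by the images of all idempotents of $S$ and of all $q_p$, $p$ prime.

It contains $1$. It is commutative, because the images of idempotents are central in $\bar S$ by (1), and the $\bar q_p$ are central by Lemma 9. In the example of Section 1, $C=\bar S=\mathbb F_3$. For $M=\mathbb Q$ over $\mathbb Q$, $C=\mathbb Q$. For a one-dimensional vector space over $\mathbb Q(t)$ we have $S=\mathbb Q(t)$, $I=0$ and $C=\mathbb Q$. So $C$ can be much smaller than $\bar S$.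

**Lemma 10.** $C$ is regular.

*Proof.* Let $x\in C$. It is an integer polynomial in finitely many images $\bar e_1,\dots,\bar e_m$ of idempotents of $S$ and elements $\bar q_1,\dots,\bar q_r$, where $q_j=q_{p_j}$ for distinct primes $p_j$.

**Step 1: reduction to one atom.** We cut $x$ into pieces on which every generator is easy. The idempotents $\bar e_i$ and $\bar g_{p_j}$ of the commutative ring $C$ generate a finite Boolean algebra of idempotents. Let $\varepsilon$ range over its atoms, that is, over the nonzero products of factors $\bar e_i$ or $1-\bar e_i$, and $\bar g_{p_j}$ or $1-\bar g_{p_j}$. They are orthogonal with sum $1$. Suppose that for each $\varepsilon$ we find $y_\varepsilon\in\varepsilon C$ with $(\varepsilon x)y_\varepsilon(\varepsilon x)=\varepsilon x$. Then $y=\sum_\varepsilon y_\varepsilon$ satisfies $xyx=\sum_\varepsilon(\varepsilon x)y_\varepsilon(\varepsilon x)=\sum_\varepsilon\varepsilon x=x$.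

**Step 2: the form of $\varepsilon x$.** We show that $\varepsilon x$ is $\varepsilon$ times an integer times a product of powers of the $\bar q_j$. Fix $\varepsilon$. Each $\varepsilon\bar e_i$ is $0$ or $\varepsilon$. For each $j$, either $\varepsilon\bar g_{p_j}=0$, and then $\varepsilon\bar q_j=\varepsilon\bar q_j\bar g_{p_j}=0$; or $\varepsilon\bar g_{p_j}=\varepsilon$, that is, $\varepsilon p_j\bar q_j=\varepsilon$. Let $J$ be the set of $j$ of the second kind, let $d$ bound the exponents of all $\bar q_j$ in the polynomial, and put
$$P=\prod_{j\in J}p_j^{\,d},\qquad Q=\prod_{j\in J}\bar q_j^{\,d},\qquad\text{so that}\qquad \varepsilon PQ=\varepsilon. \tag{2}$$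
For $j\in J$ and $0\le t\le d$, multiplying $\varepsilon\bar q_j^{\,t}$ by $(p_j\bar q_j)^{d-t}$ does not change it, so $\varepsilon\bar q_j^{\,t}=\varepsilon p_j^{\,d-t}\bar q_j^{\,d}$. Hence every monomial of $x$, multiplied by $\varepsilon$, is $0$ or an integer multiple of $\varepsilon Q$. So $\varepsilon x=\varepsilon aQ$ for some $a\in\mathbb Z$.

**Step 3: a quasi-inverse of $\varepsilon aQ$.** If $a=0$, take $y_\varepsilon=0$. Otherwise write $a=\pm\prod_pp^{v_p}$ and put $q_a=\pm\prod_p\bar q_p^{\,v_p}\in C$ with the same sign. From $p\bar q_pp=p$ and commutativity, $aq_aa=a$. Let $y_\varepsilon=\varepsilon q_aP$. By (2),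
$$(\varepsilon aQ)(\varepsilon q_aP)(\varepsilon aQ)=\varepsilon\,(aq_aa)(QPQ)=\varepsilon aQ.\qquad\blacksquare$$

For $M=\mathbb Q$ and $x=3/4=3\bar q_2^{\,2}$, the recipe has one atom $\varepsilon=1$, with $a=3$, $Q=1/4$, $P=4$ and $q_a=1/3$. It returns $y=4/3$.

**Proof of Theorem A.** Let $R\subseteq S$ be the preimage of $C$. By Lemma 8 every $w\in I$ has $z\in I$ with $wzw=w$, and by Lemma 10 the ring $C$ is regular. So $R$ is regular by Lemma 4. It contains $1$ and all idempotents of $S$, because their images lie in $C$. By Lemma 2, $fR\mapsto f(M)$ is an isomorphism $\boldsymbol L(R)\cong\mathrm{Sub}_cM$. $\blacksquare$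

## 9. Complemented coordinatizable lattices are exactly the $\mathrm{Sub}_cM$

**Corollary B.** A complemented lattice is coordinatizable if and only if it is isomorphic to $\mathrm{Sub}_cM$ for some right module $M$.

*Proof.* "If" is Theorem A. For "only if", let the complemented lattice be isomorphic to $\boldsymbol L(R)$ with $R$ regular.

**Step 1: $R$ has a unit.** This is needed because regular rings were not assumed unital. The largest element of $\boldsymbol L(R)$ is $eR$ with $e$ idempotent, and it contains every $x\in xR$. So $R=eR$, and $ez=z$ for all $z\in R$. Let $x\in R$ and $y=x-xe$. Then $yz=xz-x(ez)=0$ for all $z\in R$. Choosing $y'$ with $yy'y=y$ gives $y=y(y'y)=0$. So $xe=x$, and $e$ is a unit of $R$.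

**Step 2: $\boldsymbol L(R)$ as a $\mathrm{Sub}_c$.** We take $M=R_R$. In a unital regular ring f.g. right ideals are principal (Section 2), so $\boldsymbol L(R)=\mathrm{Sub}_c(R_R)$. $\blacksquare$

## 10. Countably generated modules and sectional complements

If $M$ is not f.g., $\mathrm{Sub}_cM$ has no top. The natural replacement of the hypothesis is local.

**Definition (sectionally complemented).** A lattice with $0$ is *sectionally complemented* if all its intervals $[0,a]$ are complemented.

For example, $\mathrm{Sub}_cM$ is sectionally complemented for every vector space $M$. In this section regular rings need not have a unit.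

**Theorem C.** If $\mathrm{Sub}_cM$ is a sectionally complemented lattice and $M$ is countably generated, then $\mathrm{Sub}_cM\cong\boldsymbol L(R)$ for some regular, not necessarily unital, ring $R$.

*Proof.* **Step 1: a chain of corners.** We arrange the endomorphism rings of f.g. pieces of $M$ into an increasing chain. Let $M_n$ be generated by the first $n$ members of a generating sequence, $n\ge1$. Then $\mathrm{Sub}_cM_n=[0,M_n]$ is a complemented lattice, so Sections 3–8 apply to $M_n$. By complementation in $[0,M_{n+1}]$, write $M_{n+1}=M_n\oplus A_{n+1}$ with $A_{n+1}$ f.g., and put $A_1=M_1$. Then $M=\bigoplus_kA_k$. Let $\pi_n$ be the projection onto $M_n$ with kernel $\bigoplus_{k>n}A_k$. Extension by zero on this kernel identifies $\mathrm{End}(M_n)$ with $S_n=\pi_n\mathrm{End}(M)\pi_n$, a ring with unit $\pi_n$. Since $\pi_n\pi_{n+1}=\pi_n=\pi_{n+1}\pi_n$, we have $S_n\subseteq S_{n+1}$. Let $I_n$, $q_p^{(n)}$ and $R_n\subseteq S_n$ be the objects $I$, $q_p$ and $R$ constructed above for $M_n$.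

**Step 2: $R_n\subseteq R_{n+1}$.** This makes the union of the $R_n$ a ring. As the preimage of the ring $C$ for $M_n$, the ring $R_n$ is generated by $I_n$, the idempotents of $S_n$ and the $q_p^{(n)}$. We check the three kinds of generators.

* Let $e,t\in S_n$ with $e$ idempotent. Since $(\pi_n-e)(\pi_{n+1}-e)=\pi_n-e-e+e=\pi_n-e$,
$$et(\pi_n-e)=e\,[t(\pi_n-e)]\,(\pi_{n+1}-e)\in I_{n+1}.$$
Multiplying on both sides by elements of $S_n\subseteq S_{n+1}$ and adding stays in $I_{n+1}$. So $I_n\subseteq I_{n+1}\subseteq R_{n+1}$.
* Idempotents of $S_n$ are idempotents of $S_{n+1}$, so they lie in $R_{n+1}$. In particular $\pi_n\in R_{n+1}$.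
* We claim $q_p^{(n)}=q\pi_n$ with $q=q_p^{(n+1)}$. As $q$ is central in $S_{n+1}\ni\pi_n$, we have $q\pi_n=\pi_nq\pi_n\in S_n$. In particular $q$ maps $M_n$ into $M_n$. It vanishes on $\{x\in M_n:px=0\}$, because $q$ vanishes on the kernel of $p$ in $M_{n+1}$. Let $x=py$ with $y\in M_n$. Then $qx=qpqx=p\,q(qx)\in pM_n$, and $p\,qx=pqpy=py=x$. Since $p$ is bijective on $pM_n$ (Lemma 9 for $M_n$), $q$ acts on $pM_n$ as the inverse of $p$. As $M_n=pM_n\oplus\{x\in M_n:px=0\}$, the claim follows. Hence $q_p^{(n)}=q\pi_n\in R_{n+1}$.

**Step 3: the union.** Put $R=\bigcup_nR_n$. We verify that it is regular and that images still determine right ideals. An element of $R$ lies in some $R_n$ and has a quasi-inverse there, so $R$ is regular. For $f\in R_n$ the image $f(M)=f(M_n)$ is f.g. Let $f,g\in R$. If $fR\subseteq gR$, then $f\in fR\subseteq gR$ by regularity, so $f(M)\subseteq g(M)$. Conversely, if $f(M)\subseteq g(M)$, choose $g'\in R$ with $gg'g=g$ and put $e=gg'$. Then $e$ is idempotent with $e(M)=g(M)\supseteq f(M)$, so $f=ef=gg'f\in gR$ and $fR\subseteq gR$. So $fR\mapsto f(M)$ is a well-defined order embedding of $\boldsymbol L(R)$ into $\mathrm{Sub}_cM$.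

**Step 4: surjectivity.** Each $A\in\mathrm{Sub}_cM$ is contained in some $M_n$ and is a direct summand of it. A projection of $M_n$ onto $A$, extended by zero, is an idempotent of $S_n$. So it lies in $R_n\subseteq R$ and has image $A$. $\blacksquare$

**Remark (sharpness).** "Countably generated" cannot be weakened to "$\aleph_1$-generated" in Theorem C. This rests on a theorem that we quote. Wehrung (*A non-coordinatizable sectionally complemented modular lattice with a large Jónsson four-frame*, Adv. Appl. Math. 47 (2011)) constructs a sectionally complemented modular lattice $L$ of cardinality $\aleph_1$ that is not coordinatizable, even by a non-unital regular ring. This $L$ is an ideal of a complemented modular lattice $L'$ with a spanning 5-frame, so that $L'\cong\boldsymbol L(R')$ is coordinatizable. By Step 1 in Section 9, $R'$ is unital. Let $J$ be the union of the principal right ideals of $R'$ corresponding to elements of $L$. Since $L$ is an ideal of $L'$, this union is directed and $J$ is a right ideal. A f.g. right ideal contained in $J$ is principal, say $xR'$, and $x$ lies in some right ideal corresponding to an element of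 $L$. As $L$ is closed downward, $xR'$ corresponds to an element of $L$ as well. So $\mathrm{Sub}_c(J_{R'})\cong L$, and $J$ is generated by at most $\aleph_1$ elements. Consequently, in the question it is essential that $\mathrm{Sub}_cM$ is complemented, and not just sectionally complemented.

## 11. A cyclic module whose endomorphism ring is not regular

It remains to justify what was said in Section 4 about the candidate $R=S$.

**Proposition D.** There is a cyclic module $M$ such that $\mathrm{Sub}_cM$ is a complemented lattice but $\mathrm{End}(M)$ is not regular. So passing to a subring $R$ in Theorem A is necessary in general.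

*Proof.* **Step 1: the ring and the module.** We want an endomorphism whose kernel has infinitely many independent pieces. Let $k$ be a field, $K=k(s)$ and $U=k[s]\subset K$. In this proof $k$-linear maps of $K$ act on the right of $K$, and products are read from left to right. Let $E$ be the ring of finite-rank $k$-endomorphisms of $K$. Let $T\subseteq\prod_{i\in\omega}\mathrm{End}_k(K)$ be the set of all $(c+r_i)_i$, where $c\in K$ acts by multiplication (the same $c$ for all $i$), and $r_i\in E$ is $0$ for almost all $i$. This is a unital ring. Let $E_i$ be the copy of $E$ in coordinate $i$. Then $J_0=\bigoplus_iE_i$ is an ideal of $T$, and $T/J_0\cong K$ via $(c+r_i)_i\mapsto c$. The set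
$$J=\{r\in J_0:Ur_i=0\text{ for all }i\}$$
is a right ideal of $T$. Let $M=T/J$, a cyclic right $T$-module, and $W=J_0/J=\bigoplus_iW_i$, where $W_i$ is the image of $E_i$. Then $M/W\cong T/J_0$ is a simple $T$-module, because $T/J_0$ is a field.

**Step 2: the submodules of $W$.** We describe them by linear algebra. Let $K_i$ be $K$ with $T$ acting through coordinate $i$. It is simple, because for $v\ne0$ and any $w$ in $K$ some $r\in E$ has $vr=w$. It is not isomorphic to $M/W$, because $J_0$ acts as zero on $M/W$ but not on $K_i$. Every finite-rank map $U\to K$ extends to an element of $E$, so restriction to $U$ identifies $W_i$ with the finite-rank maps $U\to K$, that is, with $U^*\otimes_kK_i$. Here $\varphi\otimes v$ is the map $u\mapsto\varphi(u)v$, and $(\varphi\otimes v)t=\varphi\otimes(vt_i)$.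

Let $A$ be a submodule of $W$ and $a\in A$ with components $a_i\in W_i$. Choose $r\in E_i$ idempotent and fixing the finite-dimensional range of $a_i$. Then $ar=a_i$, so $a_i\in A$. Thus $A=\bigoplus_i(A\cap W_i)$. Next, write $a_i=\sum_j\varphi_j\otimes v_j$ with the $v_j$ linearly independent. For each $l$ and each $w\in K$ there is $r\in E_i$ with $v_lr=w$ and $v_jr=0$ for $j\ne l$. So $\varphi_l\otimes w=a_ir\in A$. Hence $A\cap W_i=X_i\otimes K_i$ for the subspace $X_i=\{\varphi:\varphi\otimes K\subseteq A\}$ of $U^*$. So the submodules of $W$ are exactly the
$$A=\bigoplus_iX_i\otimes K_i,\qquad X_i\subseteq U^*\text{ a subspace}. \tag{3}$$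
Choosing complements of the $X_i$ in $U^*$ shows that every submodule of $W$ has a complement in $W$. The submodule (3) is f.g. if and only if all $X_i$ are finite-dimensional and almost all are $0$. If so, it is a finite direct sum of the simple modules $K_i$. Conversely, finitely many elements of $W$ lie in a submodule of the form (3) with this finiteness. In particular, submodules of f.g. submodules of $W$ are f.g.

**Step 3: f.g. submodules $A\subseteq W$ are summands of $M$.** We exhibit a projection. Let $A$ be as in (3) and f.g. For each $i$ with $X_i\ne0$ let $X_i^\perp=\{u\in U:\varphi(u)=0\ \forall\varphi\in X_i\}$, which has finite codimension in $U$, and let $U=X_i^\perp\oplus U_i'$. Let $\epsilon_i\in E$ be a projection of $K$ onto $U_i'$ whose kernel contains $X_i^\perp$. For the other $i$ put $\epsilon_i=0$. Then $\epsilon=(\epsilon_i)_i\in J_0$. Since $U\epsilon_i\subseteq U_i'\subseteq U$, we have $U\epsilon_ir_i\subseteq Ur_i=0$ for $r\in J$. So left multiplication by $\epsilon$ maps $J$ into $J$ and induces an idempotent endomorphism of $M$. For $t\in T$, the restriction of $\epsilon_it_i$ to $U$ has finite rank and vanishes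 on $X_i^\perp$. As $X_i$ is finite-dimensional, the functionals on $U$ vanishing on $X_i^\perp$ are exactly the members of $X_i$, so this restriction lies in $X_i\otimes K_i$. If $r\in E_i$ restricts on $U$ to an element of $X_i\otimes K_i$, then for $u=x+u'$ with $x\in X_i^\perp$, $u'\in U_i'$, we get $u\epsilon_ir=u'r=ur$. So the endomorphism fixes $A$ pointwise, and its image is $A$. Its kernel is an image of $M$, hence f.g.

**Step 4: submodules not contained in $W$.** We show that every submodule $A\not\subseteq W$ is a cyclic direct summand of $M$, and that $M/A$ has finite length with composition factors among the $K_i$. Such an $A$ contains the class of some $t=(c+r_i)_i$ with $c\ne0$. For almost all $i$ we have $r_i=0$, so $tE_i=cE_i=E_i$ and $W_i\subseteq A$. Consider one of the finitely many remaining $i$, and let $N_i$ be the kernel of $c+r_i$. Since $c$ is injective, $N_i\cap\ker r_i=0$, so $N_i$ is finite-dimensional. Moreover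
$$tE_i=\{r\in E_i:N_ir=0\}.$$
The inclusion $\subseteq$ is clear. Conversely, if $N_ir=0$, then $v(c+r_i)\mapsto vr$ is a well-defined finite-rank map on the range of $c+r_i$. Extending it by zero on a complement gives $r'\in E_i$ with $(c+r_i)r'=r$. Restriction to $N_i$ now gives $E_i/tE_i\cong N_i^*\otimes K_i$, a finite direct sum of copies of $K_i$. Therefore $W/(W\cap A)$ is a quotient of a finite direct sum of such modules, so it has finite length with composition factors among the $K_i$.

Since $M/W$ is simple and $A\not\subseteq W$, $A+W=M$. By Step 2 write $W=(W\cap A)\oplus F$. Then $A+F=A+W=M$ and $A\cap F=(A\cap W)\cap F=0$, so $M=A\oplus F$. Hence $A\cong M/F$ is cyclic, and $M/A\cong F\cong W/(W\cap A)$.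

**Step 5: $\mathrm{Sub}_cM$ is a complemented lattice.** It suffices to show that intersections of f.g. submodules $A,B$ are f.g., since Steps 3 and 4 give f.g. complements (direct summands of the cyclic module $M$ are f.g.). If $A$ or $B$ lies in $W$, then $A\cap B$ is a submodule of a f.g. submodule of $W$, and is f.g. by Step 2. Otherwise $A/(A\cap B)\cong(A+B)/B\subseteq M/B$ has finite length with composition factors among the $K_i$, by Step 4. If $A\cap B\subseteq W$, then $A/(A\cap B)$ would have the quotient $A/(A\cap W)\cong(A+W)/W=M/W$, a simple module not isomorphic to any $K_i$, contradicting the Jordan–Hölder theorem. So $A\cap B\not\subseteq W$, and it is cyclic by Step 4.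

**Step 6: an endomorphism with a kernel that is not f.g.** We use multiplication by $s$. Since $Us\subseteq U$, left multiplication by $s\in T$ maps $J$ into $J$ and induces $\lambda\in\mathrm{End}(M)$. If $st\in J\subseteq J_0$, then $t\in J_0$, because $s\ne0$ in the field $T/J_0$. So
$$\ker\lambda=\{r\in J_0:(Us)r_i=0\text{ for all }i\}/J\subseteq W.$$
Since $Us\subsetneq U$, for each $i$ there is $r\in E_i$ with $(Us)r=0$ and $Ur\ne0$. So $\ker\lambda$ has a nonzero component in every $W_i$, and by Step 2 it is not f.g. If $\lambda g\lambda=\lambda$ for some $g\in\mathrm{End}(M)$, then $\ker\lambda=(1-g\lambda)M$ would be f.g. (as in Lemma 3), a contradiction. So $\mathrm{End}(M)$ is not regular. $\blacksquare$
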